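# Polynomial curves on hypersurfaces: is their degree bounded by the degree of the hypersurface?

## 1. The guess: bounded equations need only bounded curves

The answer one would first guess is yes. A hypersurface of degree at most $d$ in affine $n$-space is described by finitely many coefficients. If it is swept out at all by images of polynomial maps from the line, then polynomials of degree at most some $D(n,d)$ should suffice, since only a finite-dimensional family of hypersurfaces is in play. We shall see that this guess is right in characteristic $0$ and wrong in every positive characteristic, from $n=3$ on. First we make it precise.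

Throughout, $\mathbb K$ is a fixed algebraically closed field of arbitrary characteristic, and affine varieties are embedded in an affine space. A hypersurface in $\mathbb K^n$ is the zero set $\{F=0\}$ of a non-constant polynomial $F\in\mathbb K[x_1,\dots,x_n]$; it may be reducible. Its degree is the degree of a square-free polynomial defining it.

**Definition 1.1.** An irreducible affine curve $\Gamma\subset\mathbb K^m$ is a *parametric curve of degree at most $d$* if there is a non-constant polynomial map $f=(f_1,\dots,f_m):\mathbb K\to\Gamma$ with $\deg f:=\max_i\deg f_i\le d$. It is *parametric* if this holds for some $d$.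

The cusp $\{y^2=x^3\}$ is parametric of degree at most $3$, via $t\mapsto(t^2,t^3)$. The hyperbola $\{xy=1\}$ is not parametric: if $x(t)y(t)=1$ in $\mathbb K[t]$, then $x(t)$ and $y(t)$ are units, hence constants.

We use three elementary facts all the time. Let $f:\mathbb K\to\Gamma$ be a non-constant polynomial map to an irreducible affine curve. Some $f_i$ is a non-constant polynomial, so $t$ is integral over $\mathbb K[f_i]$. Hence $f$ is finite, $f(\mathbb K)$ is closed of dimension $1$, and $f(\mathbb K)=\Gamma$. After a translation of $t$, any given point of $\Gamma$ is $f(0)$. Conversely, by the same argument, the image of any non-constant polynomial map $\mathbb K\to\mathbb K^m$ is a closed irreducible curve. So "a parametric curve of degree at most $D$ in $X$ through the point $b$" is the same thing as "a non-constant polynomial map $f:\mathbb K\to X$ of degree at most $D$ with $f(0)=b$".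

**Known Fact 1.2.** Let $X\subset\mathbb K^m$ be an irreducible affine variety of dimension $n$, and let $d$ be a constant. The following are equivalent:

1. for every $x\in X$ there is a parametric curve $l_x\subset X$ of degree at most $d$ passing through $x$;
2. there is an open non-empty $U\subset X$ such that for every $x\in U$ there is a parametric curve $l_x\subset X$ of degree at most $d$ passing through $x$;
3. there are an affine variety $W$ of dimension $\dim X-1$ and a dominant polynomial map $\phi:\mathbb K\times W\to X$, $(t,w)\mapsto\phi(t,w)$, with $\deg_t\phi\le d$.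

We write (1), (2), (3) for these conditions and take the equivalence as given.

**Definition 1.3.** An affine variety $X$ has *degree of $\mathbb K$-uniruledness at most $d$* if all its irreducible components satisfy these equivalent conditions. It is *$\mathbb K$-uniruled* if this holds for some $d$. By convention the empty set has degree of $\mathbb K$-uniruledness equal to zero.

For example, $\{xy=1\}\subset\mathbb K^3$ (coordinates $x,y,z$) has degree of $\mathbb K$-uniruledness at most $1$: through each point passes a line parallel to the $z$-axis. In the form (3), take $W=\{uv=1\}\subset \mathbb K^2$ and $\phi(t,(u,v))=(u,v,t)$.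

**Question 1.4.** Does there exist, for every $n$ and $d$, a constant $D(n,d)$, depending only on $n$ and $d$ (and on the fixed field $\mathbb K$), such that every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree at most $d$ has degree of $\mathbb K$-uniruledness at most $D(n,d)$?

The question is posed in Zbigniew Jelonek, Michał Lasoń, "Quantitative properties of the non-properness set of a polynomial map, a positive characteristic case", arXiv:1906.06160 (2019).

## 2. Finite sets, hypersurfaces of degree below $n$, and plane curves

Let us test the guess where everything can be done by hand. All three tests work in every characteristic.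

**Test 1: $n=1$.** A hypersurface in $\mathbb K$ is a finite non-empty set and contains no curve. So there are no $\mathbb K$-uniruled hypersurfaces, and the guess holds vacuously.

**Test 2: $d<n$.** Let $X=\{F=0\}$ be irreducible, with $F$ irreducible of degree $e\le d<n$, and let $a\in X$. Expand
$$F(a+tv)=\sum_{k=1}^{e}t^kF_k(v),$$
where $F_k$ is zero or a form of degree $k$ in $v\in\mathbb K^n$; there is no constant term because $F(a)=0$. These are at most $n-1$ forms in $n$ variables, so they have a common zero $v\ne0$, and the line $a+\mathbb Kv$ lies in $X$. Since the components of a hypersurface of degree at most $d$ have degree at most $d$, every hypersurface of degree $d<n$ has degree of $\mathbb K$-uniruledness at most $1$. For $d=n$ this stops: $x_1\cdots x_n=1$ contains no parametric curve, because polynomials with product $1$ are constant.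

**Test 3: $n=2$.** We claim that $D(2,d)=d$ works for $d\ge1$, and that it is sharp.

Every component of a $\mathbb K$-uniruled plane curve of degree at most $d$ is an irreducible curve $\Gamma$ of degree $e\le d$ with a non-constant polynomial map $f:\mathbb K\to\Gamma$. As $\mathbb A^1$ is normal and $f$ is dominant, $f$ factors through the normalization $\Gamma^\nu$. By Lüroth's theorem $\Gamma^\nu$ is rational, so, being affine and smooth, it is $\mathbb P^1$ minus $k\ge1$ points. Its units pull back injectively into $\mathbb K[t]^*=\mathbb K^*$, so it has only constant units. This forces $k=1$, since for $k\ge2$ a rational function with its zero and its pole at two of the removed points is a non-constant unit. Hence $\Gamma^\nu\cong\mathbb A^1$, and the normalization is a polynomial map $\nu=(\nu_1,\nu_2):\mathbb A^1\to\Gamma$.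

Its degree is $e$. Indeed, put $e'=\max\deg\nu_i$ and homogenize $[1:\nu_1:\nu_2]$ to three forms of degree $e'$ on $\mathbb P^1$. They have no common zero: the first is a power of the homogenizing variable, and where that variable vanishes, a component of degree $e'$ does not vanish. So we get a morphism $\mathbb P^1\to\overline\Gamma\subset\mathbb P^2$, birational onto $\overline\Gamma$, under which $\mathcal O(1)$ pulls back to $\mathcal O(e')$. Comparing degrees, $e'=\deg\overline\Gamma=e\le d$. So $\Gamma$ is parametric of degree at most $d$.

Any polynomial parametrization of $\Gamma$ is $\nu\circ h$ with $h$ a non-constant polynomial, so its degree is $e\deg h\ge e$. Thus $\{y=x^d\}$ shows that $D(2,d)=d$ cannot be lowered.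

So far the guess stands.

## 3. For fixed $D$ a closed condition; for varying $D$ an increasing chain

A sensible first attempt at a proof extends Test 2. Fix $D$, write down the conditions on a polynomial curve of degree at most $D$ through a given point of the hypersurface, and eliminate. We do this for families that are monic in one variable, which is all that is needed later.

**Lemma 3.1.** Let $\mathcal T$ be an affine variety, $m\ge1$, and let $F\in\mathcal O(\mathcal T)[x_1,\dots,x_m,w]$ be monic in $w$ of degree $N\ge1$. For $A\in\mathcal T$ let $X_A=\{F_A=0\}\subset\mathbb K^{m+1}$. For every $D\ge1$ the set $\mathcal T_D$ of all $A$ such that through every point of $X_A$ there passes a parametric curve of degree at most $D$ contained in $X_A$ is Zariski closed in $\mathcal T$.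

**Step 1: write the curves as solutions of weighted homogeneous equations.** Let $\mathcal X=\{(A,x,w):F_A(x,w)=0\}$ and $B=\mathcal O(\mathcal T)[x,w]/(F)$. Let $v=(v_1,\dots,v_D)$ with $v_j\in\mathbb K^{m+1}$, and give the coordinates of $v_j$ weight $j$. Let $f_k$ be the coefficient of $t^k$ in
$$F_A\Bigl((x,w)+\sum_{j=1}^Dv_jt^j\Bigr).$$
It is weighted homogeneous of degree $k$ in $v$, because replacing $v_j$ by $\mu^jv_j$ amounts to replacing $t$ by $\mu t$. Only finitely many $f_k$ are non-zero, and $f_0=F_A(x,w)=0$ on $\mathcal X$. Let $G\subset\mathcal X$ be the set of points $b$ for which the system $f_k(b,v)=0$, $k\ge1$, has a solution $v\neq0$. By the elementary facts of Section 1, $G$ is exactly the set of $(A,x,w)$ such that a parametric curve of degree at most $D$ in $X_A$ passes through $(x,w)$.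

**Step 2: $G$ is closed in $\mathcal X$.** Let $b\notin G$. The ideal of $\mathbb K[v]$ generated by the $f_k(b,\cdot)$ has $v=0$ as its only zero, so by the Nullstellensatz it contains $(v)^M$ for some $M$. All weights are at most $D$, so a monomial of weighted degree $e\ge MD$ has ordinary degree at least $M$. Hence the ideal contains all weighted forms of degree $e$. Fix such an $e\geq 1$ divisible by $D!$. Consider the map of finite free $B$-modules
$$\bigoplus_{k\ge1}B[v]_{e-k}\longrightarrow B[v]_e,\qquad(g_k)\longmapsto\sum_k g_kf_k,$$
where $B[v]_i$ denotes the weighted forms of degree $i$ and $k$ runs over the finitely many $k$ with $f_k\neq0$. At $b$ it is surjective: a form of degree $e$ in an ideal generated by forms $f_k$ is a combination of them with coefficients of degree $e-k$. So some maximal minor does not vanish at $b$, and the map stays surjective at all $b'$ in a neighborhood of $b$. For such $b'$ and each $j\le D$, the $(e/j)$-th power of each coordinate of $v_j$ is a form of weighted degree $e$, hence lies in the ideal generated by the $f_k(b',\cdot)$. So $v=0$ is the only common zero, and $b'\notin G$.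

**Step 3: project to $\mathcal T$.** A parameter $A$ is outside $\mathcal T_D$ exactly if some point of $\mathcal X\setminus G$ lies over it. So $\mathcal T\setminus\mathcal T_D$ is the image of the open set $\mathcal X\setminus G$ under $\mathcal X\to\mathcal T\times\mathbb K^m\to\mathcal T$, and it suffices that both maps are open.

For the first, put $R=\mathcal O(\mathcal T)[x]$, so that $B=R[w]/(F)$ is free of rank $N$ over $R$. For $g\in B$ let $Z^N+c_1Z^{N-1}+\dots+c_N\in R[Z]$ be the characteristic polynomial of multiplication by $g$. At a point of $\mathcal T\times\mathbb K^m$ its roots are the values of $g$ at the points of $\mathcal X$ above it. So $g$ vanishes at all of these exactly if $c_1,\dots,c_N$ all vanish, and the image of $\{g\ne0\}$ is the open set $\bigcup_i\{c_i\neq0\}$. Open sets of $\mathcal X$ are unions of sets $\{g\ne0\}$. The second map is open because the image of an open $U$ is the union over $x\in\mathbb K^m$ of the open sets $\{A:(A,x)\in U\}$. $\square$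

Now $\mathcal T_1\subset\mathcal T_2\subset\cdots$, and the guess says that this chain has to stop growing on the uniruled members. Here the attempt breaks down. Noetherianity stops *decreasing* chains of closed sets, and ours increases. In any characteristic, the unions $\bigcup_{i\le k}\{b=a^i\}$ in the $(a,b)$-plane form an increasing chain of closed sets that never stops, with dense union. No formal argument will exclude this; geometry has to decide. The lemma also shows what a counterexample would look like.

**Observation 3.2.** In the situation of Lemma 3.1, suppose that the parameters $A$ for which $X_A$ is irreducible and $\mathbb K$-uniruled contain a dense subset $\mathcal D$ of $\mathcal T$, and that for some $A_0$ the variety $X_{A_0}$ contains no parametric curve. Then there is no $D$ such that $X_A$ has degree of $\mathbb K$-uniruledness at most $D$ for all $A\in\mathcal D$.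

Indeed, we may enlarge such a $D$ to an integer $\ge1$. By (1), $\mathcal D\subset\mathcal T_D$, so $\mathcal T_D=\mathcal T\ni A_0$ by Lemma 3.1. As $F_{A_0}$ is monic in $w$, $X_{A_0}\neq\emptyset$, so it contains a parametric curve, a contradiction.

Whether this can happen depends on the characteristic alone. Here are the results.

**Theorem A.** Let $\operatorname{char}\mathbb K=0$. For all $n,d$ there is $D(n,d)$ such that every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree $\le d$ has degree of $\mathbb K$-uniruledness at most $D(n,d)$.

**Theorem B.** Let $\operatorname{char}\mathbb K=p>0$, $n\ge3$, and let $d_0=p^{\,n-1}$ if $p>2$, $d_0=3\cdot2^{\,n-2}$ if $p=2$. For every $D$ there is a smooth irreducible $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree $\le d_0$ whose degree of $\mathbb K$-uniruledness is not at most $D$. So $D(n,d)$ does not exist for any $d\ge d_0$.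

**Theorem C.** (i) In every characteristic one can take $D(2,d)=d$ (for $d\ge1$), and this is sharp; for $n=1$ there are no $\mathbb K$-uniruled hypersurfaces. (ii) If $\operatorname{char}\mathbb K=0$, every $\mathbb K$-uniruled affine variety $X\subset\mathbb K^N$ ($N$ arbitrary) whose components have dimension $\le k$ and degree $\le d$ has degree of $\mathbb K$-uniruledness at most $\max_{1\le j\le k}D(j+1,d)$, with $D$ as in Theorem A.

So $D(n,d)$ exists for all $n,d$ if and only if $\operatorname{char}\mathbb K=0$. Theorem C(i) was proved in Tests 1 and 3. Sections 4–6 prove Theorem B, Sections 7–8 Theorem A, and Section 9 Theorem C(ii).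

## 4. Artin–Schreier systems folded into one equation

Let $\operatorname{char}\mathbb K=p>0$. Write $\wp(u)=u^p-u$; this is additive. Since $\mathbb K$ is algebraically closed, $\wp(\mathbb K)=\mathbb K$. For $u\in\mathbb K[t]$ and $q=p^k$, a telescoping sum gives
$$u^q-u=\wp\bigl(u+u^p+\dots+u^{q/p}\bigr)\in\wp(\mathbb K[t])\tag{4.1}$$
(for $q=1$ both sides are $0$). So, modulo $\wp(\mathbb K[t])$, a polynomial does not change when it is raised to the power $q$, although its degree is multiplied by $q$. This is the source of unbounded degrees: in the equation $\wp(w)=ax_1^2+bx_2^2$ with $b=-a^q$, the choice $x_1=t$, $x_2=t^q$ makes the right side equal to $u-u^q$ with $u=at^2$, which is in $\wp(\mathbb K[t])$. The parameters $(a,-a^q)$, $q=1,p,p^2,\dots$, will form our dense set.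

A single equation of this kind is not enough. For $p>2$ and $ab\ne0$, factor $ax_1^2+bx_2^2=yz$ with linear coordinates $y,z$. The surface $\wp(w)=yz$ is always $\mathbb K$-uniruled: through a point with $z_0\neq0$ there is the curve $z=z_0$, $w=w_0+t$, $y=\wp(w_0+t)/z_0$; symmetrically if $y_0\ne0$; and if $y_0=z_0=0$, take $y=t$, $z=0$, $w=w_0$. So no bad member $A_0$ appears. The remedy is to impose several Artin–Schreier equations at once, as many as there are variables $x_j$, so that for one choice of coefficients each equation involves a single $x_j$. Such a system has high codimension; we must fold it into a hypersurface.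

Let $n\ge3$ and $m=n-1\ge2$. Put $r=1$ if $p>2$ and $r=2$ if $p=2$. In both cases $r$ is a power of $p$ (possibly $p^0$) and $p\nmid r+1$; these are the only reasons for the case distinction. Fix $c_1,\dots,c_m\in\mathbb K$ linearly independent over $\mathbb F_p$ (possible, since $\mathbb K$ is infinite), and put
$$\Lambda=\bigoplus_i\mathbb F_pc_i,\qquad P(T)=\prod_{\lambda\in\Lambda}(T-\lambda),\qquad\deg P=p^m.$$

**Lemma 4.1.** (a) $P$ is additive, it is a linear combination of the monomials $T^{p^j}$, $0\le j\le m$, and $P'=P'(0)$ is a non-zero constant. (b) $P(c_iT)=Q_i(T^p-T)$ with $Q_i$ additive of degree $p^{m-1}$.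

*Proof.* (a) For $y\in\mathbb K$ the polynomial $P(T+y)-P(T)-P(y)$ has degree less than $|\Lambda|$ in $T$, since the leading terms cancel. It vanishes for all $T=\lambda\in\Lambda$, because $P(\lambda+y)=P(y)$ ($\Lambda$ is a group) and $P(\lambda)=0$. So it is $0$, and as $\mathbb K$ is infinite, $P(T+Y)=P(T)+P(Y)$ identically. Any polynomial $P$ with this property is a combination of the $T^{p^j}$: differentiating in $Y$ at $Y=0$ gives $P'(T)=P'(0)$, so $P=P'(0)T+R(T^p)$ for a polynomial $R$ (note $P(0)=0$), where $R$ is again additive and has smaller degree; use induction. Finally $P'(0)=\prod_{\lambda\neq0}(-\lambda)\ne0$.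

(b) For $j\ge1$, $uT^{p^j}=u(T^p-T)^{p^{j-1}}+uT^{p^{j-1}}$. Applying this repeatedly to $P(c_iT)$ gives $P(c_iT)=Q_i(T^p-T)+eT$ with $Q_i$ additive and $e\in\mathbb K$. Putting $T=1$ gives $0=P(c_i)=Q_i(0)+e=e$. Comparing degrees, $\deg Q_i=p^{m-1}$. $\square$

**Example 4.2.** Let $p=3$, $m=2$, $c_1=1$, $c_2=c\notin\mathbb F_3$, and $\kappa=c^3-c\ne0$. Then $P(T)=\prod_{\varepsilon\in\mathbb F_3}(\wp(T)-\varepsilon\kappa)=\wp(T)^3-\kappa^2\wp(T)=T^9-(1+\kappa^2)T^3+\kappa^2T$. So $Q_1(Y)=Y^3-\kappa^2Y$. Also $Q_2(Y)=c^9Y^3-\kappa^2cY$. To check the coefficient of $T^3$ in $Q_2(T^3-T)$: it is $-(\kappa^2c+c^9)$, and $c^9=\kappa^3+c^3$ gives $\kappa^2c+c^9=\kappa^2(c+\kappa)+c^3=(1+\kappa^2)c^3$, as it should be.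

For a matrix $A=(a_{ij})\in\mathcal T:=\mathbb K^{m\times m}$ put $h_i(x)=\sum_{j=1}^ma_{ij}x_j^{r+1}$ and
$$F_A(x,w)=P(w)-\sum_{i=1}^mQ_i(h_i(x)),\qquad X_A=\{F_A=0\}\subset\mathbb K^n,\tag{4.2}$$
with coordinates $(x_1,\dots,x_m,w)$ on $\mathbb K^n$. Then $\deg F_A\le\max(p^m,(r+1)p^{m-1})$. This is $p^m=p^{n-1}$ for $p>2$ and $3\cdot2^{m-1}=3\cdot 2^{n-2}$ for $p=2$, so it is $d_0$. The polynomial $F_A$ is monic of degree $p^m$ in $w$. Its derivative $\partial_wF_A=P'(0)$ is a non-zero constant, so $X_A$ is smooth and $F_A$ is square-free (a factor $H^2$ of $F_A$ would give a factor $H$ of $\partial_wF_A$).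

**Lemma 4.3.** Let $X'_A=\{(x,w_1,\dots,w_m):\wp(w_i)=h_i(x),\ i=1,\dots,m\}\subset\mathbb K^{2m}$. The map $(x,w_1,\dots,w_m)\mapsto(x,\sum c_iw_i)$ is a bijection $X'_A\to X_A$, and its inverse is given by polynomials in $(x,w)$. Hence non-constant polynomial maps $\mathbb K\to X_A$ and $\mathbb K\to X'_A$ correspond bijectively.

*Proof.* The map lands in $X_A$: if $\wp(w_i)=h_i$ for all $i$, then $P(\sum c_iw_i)=\sum P(c_iw_i)=\sum Q_i(\wp(w_i))=\sum Q_i(h_i)$.

It is surjective. Given $(x,w)\in X_A$, choose $w'_i\in\mathbb K$ with $\wp(w_i')=h_i(x)$. Then $P(w-\sum c_iw'_i)=0$, so $w-\sum c_iw_i'\in\Lambda$, that is, $w=\sum c_i(w_i'+\varepsilon_i)$ with $\varepsilon_i\in\mathbb F_p$. Moreover $\wp(w_i'+\varepsilon_i)=h_i(x)$.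

The $w_i$ can be recovered polynomially. From $w_i^p=w_i+h_i$ we get $w_i^{p^j}=w_i+h_i+h_i^p+\dots+h_i^{p^{j-1}}$. So for $w=\sum c_iw_i$ and $0\le j\le m-1$,
$$w^{p^j}=\sum_ic_i^{p^j}\bigl(w_i+h_i+h_i^p+\dots+h_i^{p^{j-1}}\bigr).\tag{4.3}$$
This is a linear system for $w_1,\dots,w_m$ with matrix $(c_i^{p^j})_{j,i}$. The matrix is invertible: if $\sum_jd_jc_i^{p^j}=0$ for all $i$ with $d\neq0$, then the non-zero additive polynomial $\sum_{j<m}d_jT^{p^j}$, of degree at most $p^{m-1}$, vanishes on $\Lambda$, which has $p^m$ elements. So the $w_i$ are polynomials in $(x,w)$, and in particular the map is injective. Composing with the map and with its polynomial inverse gives the correspondence of polynomial maps. $\square$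

## 5. Many linear unknowns: curves on a dense set of matrices

**Lemma 5.1.** Let $q=p^k$ with $k\ge0$, and suppose $a_{i2}=-a_{i1}^q$ for all $i$. Then $X_A$ is $\mathbb K$-uniruled.

*Proof.* The curve $x_1=t$, $x_2=t^q$ of Section 4 passes through special points only. At a general point we replace $t$ by an additive polynomial with enough free coefficients.

**Step 1: an ansatz through a given point.** Let $(x^0,w^0_1,\dots,w^0_m)\in X'_A$. Write $a_i=a_{i1}$, $\alpha=x^0_1$, $x^0_2=\gamma^q$, $\delta=\alpha-\gamma$. For an additive polynomial $S(t)=\sum_{l=0}^ms_lt^{p^l}$ put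
$$x_1(t)=\alpha+S(t),\qquad x_2(t)=(\gamma+S(t))^q,\qquad x_j(t)=x_j^0\quad(j\ge3).$$
As $S(0)=0$, we have $x(0)=x^0$. We look for $S\ne0$ such that every $h_i(x(t))$ lies in $\wp(\mathbb K[t])$.

**Step 2: reduce the condition to linear equations.** With $u_i=a_i(\gamma+S)^{r+1}$ we have $a_{i2}x_2(t)^{r+1}=-a_i^q(\gamma+S)^{q(r+1)}=-u_i^q$, so
$$h_i(x(t))=a_i(\alpha+S)^{r+1}-u_i^q+\mathrm{const}=a_i\bigl[(\alpha+S)^{r+1}-(\gamma+S)^{r+1}\bigr]-(u_i^q-u_i)+\mathrm{const}.$$
By (4.1) the term $u_i^q-u_i$ lies in $\wp(\mathbb K[t])$, and constants lie in $\wp(\mathbb K)$. Since $r$ is a power of $p$, $(\alpha+S)^{r+1}=(\alpha^r+S^r)(\alpha+S)=S^{r+1}+\alpha^rS+\alpha S^r+\alpha^{r+1}$, and similarly for $\gamma$. The terms $S^{r+1}$ cancel, and since $\alpha^r-\gamma^r=\delta^r$ the bracket equals $\delta^rS+\delta S^r+\mathrm{const}$.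

By (4.1), $ct^{p^l}=(c^{p^{-l}}t)^{p^l}\equiv c^{p^{-l}}t$ modulo $\wp(\mathbb K[t])$. Put $\sigma_l=s_l^{p^{-l}}$. The term $a_i\delta^rs_lt^{p^l}$ is congruent to $(a_i\delta^r)^{1/p^l}\sigma_lt$. The term $a_i\delta s_l^rt^{rp^l}$ is congruent to $(a_i\delta)^{1/(rp^l)}\sigma_lt$, as $(s_l^r)^{1/(rp^l)}=\sigma_l$. Hence
$$h_i(x(t))\equiv\Bigl(\sum_{l=0}^m\bigl[(a_i\delta^r)^{1/p^l}+(a_i\delta)^{1/(rp^l)}\bigr]\sigma_l\Bigr)t\pmod{\wp(\mathbb K[t])}.$$

**Step 3: count.** The vanishing of the $m$ coefficients of $t$ is a system of $m$ homogeneous linear equations in the $m+1$ unknowns $\sigma_0,\dots,\sigma_m$. Choose a non-zero solution and put $s_l=\sigma_l^{p^l}$. Then $S$ is non-constant and $h_i(x(t))=\wp(v_i(t))$ with $v_i\in\mathbb K[t]$. Since $\wp(v_i(0))=h_i(x^0)=\wp(w_i^0)$, the difference $w_i^0-v_i(0)$ is in $\mathbb F_p$; adding it to $v_i$ we may assume $v_i(0)=w_i^0$. So $t\mapsto(x(t),v_1(t),\dots,v_m(t))$ is a non-constant polynomial map to $X'_A$ starting at the given point. By Lemma 4.3 we obtain a parametric curve in $X_A$ through every point of $X_A$.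

**Step 4: a common degree, and components.** We have $\deg x_j(t)\le qp^m$ and $p\deg v_i\le(r+1)qp^m$, so the degrees of the curves are bounded in terms of $k,m,p$. As $X_A$ is smooth, its irreducible components are disjoint (at a common point of two components all derivatives of $F_A$ would vanish). Each curve is irreducible, so it lies in the component of the given point. Hence every component satisfies (1) with a common constant. $\square$

The bound in Step 4 grows with $k$. That no better choice of curves can avoid unbounded growth will follow from Observation 3.2.

**Lemma 5.2.** Let $\mathcal D$ be the set of all $A\in\mathcal T$ such that $(a_{i1})_i$ is linearly independent over $\mathbb F_p$ and, for some $k\ge0$, $a_{i2}=-a_{i1}^{p^k}$ for all $i$. Then $\mathcal D$ is Zariski dense in $\mathcal T$, and for $A\in\mathcal D$ the hypersurface $X_A$ is irreducible.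

**Step 1: density.** Let a polynomial $H$ on $\mathcal T$ vanish on $\mathcal D$. Write $H=\sum_{\alpha,\beta}H_{\alpha\beta}a^\alpha b^\beta$, where $a$ is the first column, $b$ the second, $\alpha,\beta$ are multi-indices, and the $H_{\alpha\beta}$ are polynomials in the other entries (constants if $m=2$). The vectors $a$ with $\mathbb F_p$-independent entries form the complement of finitely many proper hyperplanes $\sum\varepsilon_ia_i=0$, $0\ne\varepsilon\in\mathbb F_p^m$, so they are dense. Substituting $b_i=-a_i^q$, we get for every $q=p^k$ the identity
$$\sum_{\alpha,\beta}(-1)^{|\beta|}H_{\alpha\beta}\,a^{\alpha+q\beta}=0.$$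
If $q>\deg H$, all occurring $\alpha$ have entries less than $q$, so $\alpha+q\beta$ determines $(\alpha,\beta)$ by division with remainder. Hence all $H_{\alpha\beta}=0$ and $H=0$.

**Step 2: irreducibility.** Let $A\in\mathcal D$ and $0\neq\varepsilon\in\mathbb F_p^m$, and suppose $\sum\varepsilon_ih_i=\wp(u)$ with $u\in\mathbb K(x)$. Then $u$ is integral over $\mathbb K[x]$, so $u\in\mathbb K[x]$. The left side has $x_1$-degree $r+1$, because $\sum\varepsilon_ia_{i1}\ne0$. But $\deg_{x_1}\wp(u)$ is divisible by $p$, while $p\nmid r+1$, a contradiction. So the classes of $h_1,\dots,h_m$ in $\mathbb K(x)/\wp(\mathbb K(x))$ are $\mathbb F_p$-independent. Artin–Schreier theory says that in this case the field $\mathbb K(x)(w_1,\dots,w_m)$ with $\wp(w_i)=h_i$ has degree $p^m$ over $\mathbb K(x)$. By the formulas (4.3) it is generated by $w=\sum c_iw_i$, and $F_A(x,w)=0$ by the first computation in the proof of Lemma 4.3. Since $F_A$ is monic of degree $p^m$ in $w$, it is the minimal polynomial of $w$ over $\mathbb K(x)$. By Gauss's lemma $F_A$ is irreducible in $\mathbb K[x,w]$. $\square$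

## 6. No curves over the identity matrix; proof of Theorem B

**Lemma 6.1.** For the identity matrix $I$ there is no non-constant polynomial map $\mathbb K\to X_I$.

*Proof.* The system defining $X'_I$ is $\wp(w_i)=x_i^{r+1}$, one variable $x_i$ per equation. By Lemma 4.3 it suffices to show that $w^p-w=x^{r+1}$ with $x,w\in\mathbb K[t]$ forces $x,w$ to be constant. If $x$ is constant, so is $w$. Suppose there are solutions with $x$ non-constant, and take one with $\deg x$ minimal. Then $p\deg w=(r+1)\deg x$. Differentiating, $-w'=(r+1)x^rx'$ with $r+1\neq0$ in $\mathbb K$.

If $x'\ne0$, then $\deg w'\ge r\deg x$. But $\deg w'<\deg w=\frac{r+1}p\deg x\le r\deg x$, where the last inequality is $\frac2p\le1$ for $p>2$ and $\frac32\le2$ for $p=2$. This is a contradiction.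

So $x'=0$, and then $w'=0$. Hence $x=x_1^p$ and $w=w_1^p$ with $x_1,w_1\in\mathbb K[t]$. Then $(w_1^p-w_1-x_1^{r+1})^p=w^p-w-x^{r+1}=0$, so $(x_1,w_1)$ is a solution with $0<\deg x_1<\deg x$, contradicting minimality. $\square$

**Proof of Theorem B.** Suppose that for some $D$ all smooth irreducible $\mathbb K$-uniruled hypersurfaces in $\mathbb K^n$ of degree $\le d_0$ had degree of $\mathbb K$-uniruledness at most $D$. For $A\in\mathcal D$ the hypersurface $X_A$ is smooth of degree at most $d_0$ by Section 4, $\mathbb K$-uniruled by Lemma 5.1, and irreducible by Lemma 5.2. So the assumption applies to all $X_A$ with $A\in\mathcal D$. But $F_A$ is monic in $w$, $\mathcal D$ is dense in $\mathcal T$, and $X_I$ contains no parametric curve. This contradicts Observation 3.2. $\blacksquare$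

## 7. Characteristic $0$: deforming a curve without losing its single point at infinity

Now let $\operatorname{char}\mathbb K=0$. By Section 3 the task is to exclude dense unions of uniruled members of growing degree. So we take one uniruled member $X_{t_0}$ of a family and try to move the curves on it to the neighboring members, keeping control of the degree.

The standard way to move a curve $f:\mathbb P^1\to Y$ on a smooth projective variety to nearby fibers is to show $H^1(\mathbb P^1,f^*T_Y)=0$. This breaks down at one exact point. Our curves are *affine* lines, so the curve in a compactification must meet the boundary in one point only, and a free deformation does not respect this. For instance, the parabola $(t,t^2)$ is the conic $[s^2:st:t^2]$ in $\mathbb P^2$, meeting the line at infinity $x_0=0$ in one point, doubly. The deformed conic $[s^2-\epsilon t^2:st:t^2]$ meets it, for $\epsilon\neq0$, in the two points $s=\pm\sqrt{\epsilon}\,t$, and its affine part is no longer an image of $\mathbb A^1$ under this parametrization. The remedy is to prescribe the contact with the boundary: allow only deformations for which the pullback of each boundary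 component stays equal to $m_i[\infty]$. The infinitesimal version of this is the logarithmic tangent sheaf.

**Definition 7.1.** A reduced divisor $B=\bigcup B_i$ on a smooth variety $Y$ is a *simple normal crossing divisor* if the components $B_i$ are smooth and near each point, lying on exactly $B_{i_1},\dots,B_{i_r}$, the local equations $y_1,\dots,y_r$ of these are part of a system of local coordinates $y_1,\dots,y_{\dim Y}$. The *log tangent sheaf* $T_Y(-\log B)\subset T_Y$ is then the locally free sheaf with local basis
$$y_1\partial_1,\dots,y_r\partial_r,\ \partial_{r+1},\dots,\partial_{\dim Y}.$$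
Its sections are the vector fields that preserve the ideals of all $B_i$. Its dual $\Omega_Y(\log B)$ has the local basis $dy_1/y_1,\dots,dy_r/y_r,dy_{r+1},\dots,dy_{\dim Y}$. The same definitions apply when the $B_i$ are smooth but possibly disconnected or empty, and relatively over a base.

**Example 7.2.** Let $Y=\mathbb P^2$ with affine coordinates $x,y$ and $B$ the line at infinity. In the chart $u=1/y$, $v=x/y$ we have $B=\{u=0\}$ and
$$\partial_x=u\,\partial_v,\qquad\partial_y=-u\,(u\partial_u+v\partial_v).$$
So $u^{-1}\partial_x,u^{-1}\partial_y$ is a basis of $T_Y(-\log B)$ there, and by symmetry (in the other chart at infinity) $T_Y(-\log B)\cong\mathcal O(1)^{\oplus2}$ with $\partial_x,\partial_y$ as global sections. For the parabola, $f^*T_Y(-\log B)\cong\mathcal O(2)^{\oplus2}$ has a $6$-dimensional space of sections. These are the first-order changes of two quadratic polynomials $(x(t),y(t))$, as they should be.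

We use the following textbook facts.

* Chevalley: images of constructible sets under morphisms are constructible.
* Hironaka: in characteristic $0$, for a variety $\overline{\mathcal X}$ and a proper closed subset there is a projective birational $\pi:\mathcal Y\to\overline{\mathcal X}$ with $\mathcal Y$ smooth such that the reduced preimage of the closed subset is a simple normal crossing divisor.
* Generic smoothness: in characteristic $0$, a dominant morphism from a smooth variety to a variety is smooth over a non-empty open subset of the target.
* A rational map from a smooth variety to a projective variety is defined outside a closed set of codimension $\ge2$.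
* Every vector bundle on $\mathbb P^1$ is a sum of line bundles $\mathcal O(a_i)$.
* Grothendieck: for $\mathcal Y$ projective over $T$, the scheme $\mathrm{Hom}_T(\mathbb P^1_T,\mathcal Y)$, representing the functor of $T$-morphisms $\mathbb P^1_S\to\mathcal Y$ for $S\to T$, exists and is locally of finite type over $T$.
* EGA IV, 17.14.2 (infinitesimal criterion): smoothness of $M\to T$ at a $\mathbb K$-point can be tested by lifting along surjections of local Artinian $\mathbb K$-algebras with residue field $\mathbb K$.
* EGA IV, 17.11.1: a $T$-morphism between schemes smooth over $T$ at the points in question is smooth at a point where the relative differential is surjective.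
* Lifting along étale maps: if $V\to V_0$ is étale, then a morphism to $V$ from a closed subscheme defined by a nilpotent ideal extends uniquely once an extension of its composition to $V_0$ is given.

## 8. Proof of Theorem A

For $n=1$ there is nothing to prove (Test 1). Let $n\ge2$.

**Proposition 8.1.** Let $T$ be an irreducible variety and $G\in\mathcal O(T)[x_1,\dots,x_n]$ such that $G_t\in\mathbb K[x]$ is irreducible for every $t\in T$. Let $X_t=\{G_t=0\}$. Then there are a non-empty open $T'\subset T$ and $D$ such that every $\mathbb K$-uniruled $X_t$ with $t\in T'$ has degree of $\mathbb K$-uniruledness $\le D$.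

**Proposition 8.1 implies Theorem A.** The components of a hypersurface of degree $\le d$ are irreducible hypersurfaces of degree $\le d$, so it suffices to bound irreducible ones. Let $\mathcal P$ be the affine space of polynomials of degree $\le d$, and $\mathcal I\subset\mathcal P$ the set of irreducible polynomials of degree between $1$ and $d$. It is constructible: from the non-constant polynomials one removes the products of two non-constant polynomials of degrees $a,b\ge1$ with $a+b\le d$, and these form a constructible set by Chevalley.

Say that a bound exists on a subset of $\mathcal I$ if one constant works for all $\mathbb K$-uniruled hypersurfaces given by its members. Suppose that no bound exists on $\mathcal I$. Now we use *decreasing* chains: among the closed $Z\subset\mathcal P$ such that no bound exists on $\mathcal I\cap Z$, choose a minimal one. It is irreducible, since if $Z$ were a union of two smaller closed sets, the larger of their two bounds would serve. Also $\mathcal I\cap Z$ is dense in $Z$, since otherwise its closure would be a smaller closed set without a bound. A dense constructible subset of an irreducible variety contains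 a non-empty open set, so $\mathcal I\cap Z$ contains a non-empty open $T\subset Z$, which we may take affine. Apply Proposition 8.1 to $T$ and the universal polynomial. There is a bound on $T'$, and by minimality one on $\mathcal I\cap(Z\setminus T')$, hence one on $\mathcal I\cap Z$, a contradiction. $\square$

The rest of the section proves Proposition 8.1. Points are closed points unless said otherwise.

**Step 1: compactify and resolve all members simultaneously.** The purpose is a smooth family of compactifications of birational models of the $X_t$, with a boundary that is a simple normal crossing divisor in every fiber.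

Shrink $T$ to be smooth and affine. Let $\mathcal X=\{G=0\}\subset T\times\mathbb A^n$, reduced. All its components have dimension $\dim T+n-1$, and the fibers $X_t$ are irreducible of dimension $n-1$. Hence every component dominates $T$, and for general $t$ its fiber over $t$ is a closed subset of dimension $n-1$ of $X_t$, that is, equals $X_t$. So any two components coincide over a non-empty open subset of $T$, hence coincide, and $\mathcal X$ is irreducible.

Let $\overline{\mathcal X}$ be its closure in $T\times\mathbb P^n$. By Hironaka there is a projective birational $\pi:\mathcal Y\to\overline{\mathcal X}$ with $\mathcal Y$ smooth and irreducible such that $\mathcal B:=\pi^{-1}(\overline{\mathcal X}\setminus\mathcal X)$ (reduced) is a simple normal crossing divisor with smooth components $\mathcal B_1,\dots,\mathcal B_s$. Let $\rho:\mathcal Y\to T$; it is projective and dominant, hence surjective. Let $\mathcal X^\circ\subset\mathcal X$ be a dense open set over which $\pi$ is an isomorphism, and $E=\mathcal Y\setminus\pi^{-1}(\mathcal X^\circ)$, a proper closed subset, of dimension at most $\dim T+n-2$. After shrinking $T$ we may assume: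

* $\mathcal Y$ and all intersections $\mathcal B_{i_1}\cap\dots\cap\mathcal B_{i_r}$ are smooth over $T$ (or empty);
* $\dim E_t<n-1$ for all $t\in T$.

Indeed, remove from $T$ the closures of the images of the components of these intersections and of $E$ that do not dominate $T$. For the remaining ones use generic smoothness, respectively the generic fiber dimension.

Then $\mathcal Y_t$ is smooth, projective and equidimensional of dimension $n-1$, so $\mathcal Y_t\setminus E_t$ is dense in it. The map $\pi_t$ sends $\mathcal Y_t\setminus E_t$ isomorphically onto the non-empty open subset $\mathcal X^\circ\cap X_t$ of the irreducible $X_t$. (It identifies the scheme-theoretic fibers of $\mathcal Y\setminus E$ and $\mathcal X^\circ$ over $t$, and these are reduced since $\mathcal Y_t$ is smooth.) So $\mathcal Y_t$ is irreducible. Since $\mathcal Y\setminus\mathcal B=\pi^{-1}(\mathcal X)$, the map $\pi_t:\mathcal Y_t\setminus\mathcal B_t=\pi^{-1}(X_t)\to X_t$ is proper and birational.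

*Local coordinates.* Let $z\in\mathcal Y$ lie on exactly $\mathcal B_{i_1},\dots,\mathcal B_{i_r}$, with local equations $y_1,\dots,y_r$. Then $Z=\mathcal B_{i_1}\cap\dots\cap\mathcal B_{i_r}$ has ideal $I_Z=(y_1,\dots,y_r)$ near $z$ and is smooth over $T$ of relative dimension $n-1-r$. In the exact sequence
$$I_Z/I_Z^2\to\Omega_{\mathcal Y/T}|_Z\to\Omega_{Z/T}\to0$$
the last two terms have ranks $n-1$ and $n-1-r$, so the images $dy_1,\dots,dy_r$ span an $r$-dimensional space at $z$: they are independent in $\Omega_{\mathcal Y/T}\otimes k(z)$. Complete them to a basis by differentials of functions. We get an open $V\ni z$ and functions $y_1,\dots,y_{n-1}$ on $V$ such that $(\rho,y):V\to T\times\mathbb A^{n-1}$ is étale, the components of $\mathcal B$ meeting $V$ are $\mathcal B_{i_1},\dots,\mathcal B_{i_r}$, and $\mathcal B_{i_j}\cap V=\{y_j=0\}$ scheme-theoretically. We call such a $V$ a chart. The relative log tangent sheaf $T_{\mathcal Y/T}(-\log\mathcal B)$ is locally free with local basis $y_1\partial_1,\dots,y_r\partial_r,\partial_{r+1},\dots,\partial_{n-1}$, and it restricts to $T_{\mathcal Y_t}(-\log\mathcal B_t)$ on fibers.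

If no $X_t$, $t\in T$, is $\mathbb K$-uniruled, take $T'=T$, $D=0$. Otherwise fix $t_0\in T$ with $X_0:=X_{t_0}$ $\mathbb K$-uniruled, and write $Y=\mathcal Y_{t_0}$, $B_i=\mathcal B_{i,t_0}$, $B=\bigcup B_i$.

**Step 2: find on $Y\setminus B$ one affine line along which $T_Y(-\log B)$ is globally generated.** By (3) there is a dominant $\varphi:\mathbb A^1\times W\to X_0$ with $W$ affine of dimension $n-2$. Since $X_0$ is irreducible, we may replace $W$ by a component for which $\varphi$ is still dominant; it has dimension $n-2$ because $\dim X_0=n-1$. Shrink $W$ so that it is smooth and $T_W$ has a frame $\partial_1,\dots,\partial_{n-2}$. The rational map $\pi_{t_0}^{-1}\varphi:\mathbb P^1\times W\dashrightarrow Y$ is defined outside a closed set of dimension at most $n-3$, which does not dominate $W$. After shrinking $W$ we get a morphism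
$$\psi:\mathbb P^1\times W\to Y,\qquad\pi_{t_0}\psi=\varphi\ \text{ on }\mathbb A^1\times W,$$
since the two maps agree on a dense open set. Thus $\psi(\mathbb A^1\times W)\subset\pi_{t_0}^{-1}(X_0)=Y\setminus B$. So $\psi^*B_i$ is an effective divisor supported on the prime divisor $\{\infty\}\times W$, that is, $\psi^*B_i=m_i(\{\infty\}\times W)$ with $m_i\ge0$.

As $\psi$ is dominant and $\operatorname{char}\mathbb K=0$, $d\psi$ is surjective on a non-empty open set, hence an isomorphism there, since $\dim(\mathbb P^1\times W)=\dim Y$. (In characteristic $p$ this can fail: $(t,w)\mapsto(t,w^p)$ is dominant onto $\mathbb K^2$ and its differential has rank $1$ everywhere.) Choose $w\in W$ such that $\mathbb P^1\times\{w\}$ meets this open set intersected with the non-empty open set $\psi^{-1}(Y\setminus E_{t_0})$. The intersection is open and non-empty in $\mathbb P^1\times\{w\}$, so it contains points of $\mathbb A^1\times\{w\}$. Put $f=\psi(\cdot,w):\mathbb P^1\to Y$. At such a point $f$ has non-zero derivative, and $\pi_{t_0}$ is an isomorphism near its image; so $f$ and $\pi_{t_0}f|_{\mathbb A^1}=\varphi(\cdot,w)$ are non-constant. Moreover $f^*B_i=m_i[\infty]$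 and $f(\mathbb A^1)\cap B=\emptyset$.

*Claim: $f^*T_Y(-\log B)\cong\bigoplus\mathcal O(a_i)$ with all $a_i\ge0$.* Local equations of $B_i$ pull back under $\psi$ to $\text{unit}\cdot s^{m_i}$, with $s$ a local equation of $\{\infty\}\times W$. So $dy_j/y_j$ pulls back to $m_i\,ds/s$ plus a regular form, and $\psi^*$ maps $\Omega_Y(\log B)$ to $\Omega_{\mathbb P^1\times W}(\log(\{\infty\}\times W))$. Dually there is a map
$$T_{\mathbb P^1\times W}(-\log(\{\infty\}\times W))\longrightarrow\psi^*T_Y(-\log B),$$
which agrees with $d\psi$ over $\mathbb A^1\times W$. Let $\tau$ be the coordinate on $\mathbb A^1$. With $s=1/\tau$ we have $\partial_\tau=-s\cdot s\partial_s$, so $\partial_\tau$ is a global section of the source, and so are $\partial_1,\dots,\partial_{n-2}$. Restricted to $\mathbb P^1\times\{w\}$, their images are global sections of $f^*T_Y(-\log B)$ which generate it at a general point, by the choice of $w$. So there is a generically surjective map $\mathcal O^{n-1}\to\bigoplus\mathcal O(a_i)$. Then each $\mathcal O(a_i)$ has a non-zero section, that is, $a_i\ge0$. Consequently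
$$H^1(\mathbb P^1,f^*T_Y(-\log B))=0,\qquad f^*T_Y(-\log B)\ \text{is globally generated.}\tag{8.1}$$

**Step 3: the space of maps with prescribed contact.** The purpose is a parameter space $M$ for the curves that we allow. Let $H=\mathrm{Hom}_T(\mathbb P^1_T,\mathcal Y)$, and let $M\subset H$ be the subfunctor of those $g:\mathbb P^1_S\to\mathcal Y$ over $S\to T$ with $g^{-1}(\mathcal B_i)=m_i[\infty]_S$ as closed subschemes, for all $i$.

*$M$ is a locally closed subscheme.* Let $\sigma_i$ be the canonical section of $\mathcal O(\mathcal B_i)$. The inclusion $m_i[\infty]_S\subset g^{-1}(\mathcal B_i)$ means that $g^*\sigma_i$ vanishes on $m_i[\infty]_S$. As $m_i[\infty]_S$ is finite and flat over $S$, this is the vanishing of a section of a vector bundle on $S$, a closed condition. When it holds, $g^*\sigma_i$ comes from a unique section $\sigma_i'$ of $g^*\mathcal O(\mathcal B_i)(-m_i[\infty]_S)$, because local equations of $[\infty]_S$ are non-zero-divisors. Equality of the two subschemes means that $\sigma'_i$ vanishes nowhere. This is an open condition on $S$, since $\mathbb P^1_S\to S$ is proper. By Step 2, $[f]\in M$ over $t_0$.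

**Step 4: $M\to T$ is smooth at $[f]$.** We use the infinitesimal criterion. Let $R\to R_0=R/J$ be a surjection of local Artinian $\mathbb K$-algebras with residue field $\mathbb K$ and $\mathfrak m_RJ=0$ (every surjection is a composition of such). Let $\operatorname{Spec}R\to T$ be centered at $t_0$, and let $g_0\in M(R_0)$ be over $\operatorname{Spec}R_0\to T$ and reduce to $f$. We must lift $g_0$ to $M(R)$ over $\operatorname{Spec}R\to T$. We first lift locally, then measure the ambiguity, then glue.

*Local lifts.* Cover $\mathbb P^1$ by affine open $U$ with $f(U)\subset V$ for charts $V$ as in Step 1, such that on $U$ the ideal of $[\infty]$ is generated by some $s\in\mathcal O(U)$ ($s=1$ if $\infty\notin U$). Write $U_R=U\times\operatorname{Spec}R$. As $(\rho,y)$ is étale, $T$-morphisms $g:U_R\to V$ lifting $g_0|_U$ correspond to arbitrary lifts of the functions $g_0^*y_j$ to $\mathcal O(U)\otimes R$. The condition defining $M$ reads as follows on $U$.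

* If $\mathcal B_i\cap V=\emptyset$, then $f^{-1}(B_i)\cap U=\emptyset$, so $m_i[\infty]\cap U=\emptyset$, and the condition for $\mathcal B_i$ holds automatically.
* For $\mathcal B_{i_j}$, $j\le r$, it says that $g^*y_j$ and $s^{m_{i_j}}$ generate the same ideal. Since $s$ is a non-zero-divisor in $\mathcal O(U)\otimes R$, this means $g^*y_j=e_js^{m_{i_j}}$ with a unit $e_j$, which is then unique.

By assumption $g_0^*y_j=e_j^0s^{m_{i_j}}$ with units $e_j^0$ for $j\le r$. Units lift along the nilpotent ideal $J$: lift $e^0_j$ arbitrarily, and lift $g_0^*y_j$ arbitrarily for $j>r$. So local lifts in $M$ exist.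

*The ambiguity.* Two local lifts $g,g'$ in $M$ are related by
$$e_j'=e_j(1+\varepsilon_j)\ (j\le r),\qquad g'^*y_j=g^*y_j+\varepsilon_j\ (j>r),$$
with $\varepsilon_j\in\mathcal O(U)\otimes_{\mathbb K}J$, and all such $\varepsilon_j$ occur. For $j\le r$ this gives $g'^*y_j-g^*y_j=\varepsilon_je_js^{m_{i_j}}=\varepsilon_jf^*y_j$, since $\mathfrak m_RJ=0$ lets us reduce the factor $e_js^{m_{i_j}}$ modulo $\mathfrak m_R$. The map $\Delta=g'^*-g^*$ has values in $\mathcal O(U)\otimes J$ and vanishes on functions from $T$, and $\Delta(ab)=g'^*a\cdot\Delta b+\Delta a\cdot g^*b=f^*a\cdot\Delta b+f^*b\cdot\Delta a$. So it is an $\mathcal O_T$-linear derivation over $f^*$, determined by its values on the $y_j$. It is given by the section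
$$\sum_{j\le r}\varepsilon_j\,y_j\partial_j+\sum_{j>r}\varepsilon_j\,\partial_j\quad\text{of}\quad f^*T_Y(-\log B)\otimes J.$$
The map $f^*T_Y(-\log B)\otimes J\to f^*T_Y\otimes J$ is injective, because it is a map of vector bundles on $\mathbb P^1$ that is an isomorphism over $\mathbb A^1$. The element of $f^*T_Y\otimes J$ defined by $\Delta$ does not depend on a chart; so neither does the description of the ambiguity.

*Gluing.* Let $g_\alpha$ be local lifts in $M$ on the sets $U_\alpha$ of the cover. Their differences on the affine overlaps form a Čech $1$-cocycle with values in $f^*T_Y(-\log B)\otimes J$. Its class lies in $H^1(\mathbb P^1,f^*T_Y(-\log B))\otimes J=0$ by (8.1). So we can change each $g_\alpha$ by a section on $U_\alpha$ such that the new local lifts agree on overlaps, and they glue to a lift in $M(R)$. Hence $M\to T$ is smooth at $[f]$.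

For $R=\mathbb K[\epsilon]/(\epsilon^2)$, $R_0=\mathbb K$ and the constant map to $t_0$, the lifts of $f$ are $f$ itself changed by global sections, so the same computation gives
$$T_{[f]}(M_{t_0})=H^0(\mathbb P^1,f^*T_Y(-\log B)).\tag{8.2}$$

**Step 5: the curves of $M$ fill an open set.** Consider the $T$-morphism $\mathrm{ev}:\mathbb A^1\times M\to\mathcal Y$, $(\tau,g)\mapsto g(\tau)$. At $(\tau,[f])$ the source is smooth over $T$ by Step 4, and $\mathcal Y$ is smooth over $T$. By (8.2) the relative differential, restricted to $T_{[f]}(M_{t_0})$, is the evaluation
$$H^0(\mathbb P^1,f^*T_Y(-\log B))\to f^*T_Y(-\log B)\otimes k(\tau)=T_{Y,f(\tau)}.$$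
The equality holds because $f(\tau)\notin B$. The map is surjective by (8.1). Hence $\mathrm{ev}$ is smooth at $(\tau,[f])$.

**Step 6: bound the degree and conclude.** Let $g\in M$ over $t$. Then $g(\mathbb A^1)\subset\mathcal Y_t\setminus\mathcal B_t$, so $\pi_tg|_{\mathbb A^1}:\mathbb A^1\to X_t\subset\mathbb A^n$ is a polynomial map. The functions $x_j$ (pulled back by $\pi$) are regular on $\mathcal Y\setminus\mathcal B=\pi^{-1}(\mathcal X)$, so $x_j\in\Gamma(\mathcal Y,\mathcal O(N\sum\mathcal B_i))$ for some $N$ and all $j$. Since $g^*\mathcal B_i=m_i[\infty]$, we get $g^*x_j\in\Gamma(\mathbb P^1,\mathcal O(N\sum m_i[\infty]))$. So this polynomial map has degree at most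
$$D:=N\sum_im_i.$$

Choose $j,\tau_1,\tau_2$ with $x_j(f(\tau_1))\neq x_j(f(\tau_2))$. On a finite type open neighborhood $M'$ of $[f]$ in $M$ we have $x_j(g(\tau_1))\ne x_j(g(\tau_2))$, so $\pi_tg|_{\mathbb A^1}$ is non-constant for $g\in M'$. The locus where $\mathrm{ev}|_{\mathbb A^1\times M'}$ is smooth is open, and non-empty by Step 5; its image $\Omega\subset\mathcal Y$ is open and non-empty, since smooth morphisms are open. Put $T'=\rho(\Omega)$, which is open since $\rho$ is smooth.

Let $t\in T'$. The set $\Omega\cap\mathcal Y_t$ is non-empty and open in the irreducible $\mathcal Y_t$, so it meets the dense open $\mathcal Y_t\setminus E_t$ in a non-empty open set. Each of its closed points is $g(\tau)$ with $\tau\in\mathbb A^1(\mathbb K)$ and $g\in M'(\mathbb K)$ over $t$. As $\pi_t$ is an isomorphism from $\mathcal Y_t\setminus E_t$ onto an open subset of $X_t$, there is a non-empty open subset of $X_t$ through each point of which passes a parametric curve in $X_t$ of degree at most $D$. By (2)$\Rightarrow$(1), $X_t$ has degree of $\mathbb K$-uniruledness at most $D$ for all $t\in T'$. This proves Proposition 8.1 and with it Theorem A. $\blacksquare$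

## 9. From hypersurfaces to affine varieties in any $\mathbb K^N$: proof of Theorem C(ii)

Let $\operatorname{char}\mathbb K=0$. No component of a $\mathbb K$-uniruled $X$ has dimension $0$. So it suffices to show: a $\mathbb K$-uniruled irreducible variety $V\subset\mathbb K^N$ of dimension $j\ge1$ and degree $\le d$ has degree of $\mathbb K$-uniruledness at most $D(j+1,d)$. We project $V$ birationally to a hypersurface and lift curves back without raising their degree.

**Step 1: choose the projection.** Let $\overline V\subset\mathbb P^N$ be the closure, with $x_0=0$ the hyperplane at infinity. Since $\overline V\cap\{x_0=0\}$ has dimension at most $j-1$, general linear forms $y=(y_1,\dots,y_j)$ have no common zero on it, that is, $\overline V$ is disjoint from $\{x_0=y_1=\dots=y_j=0\}$. Then $V\to\mathbb K^j$, $x\mapsto y$, is finite. By the primitive element theorem (in characteristic $0$, with coefficients from the infinite field $\mathbb K$) there is a linear form $\ell$ with $\mathbb K(V)=\mathbb K(y)(\ell)$.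

**Step 2: an integral equation with controlled degrees.** For any linear form $z$, the map $[x_0:y:z]$ is a finite morphism on $\overline V$, induced by a linear projection with center disjoint from $\overline V$. Its image is an irreducible hypersurface in $\mathbb P^{j+1}$ of some degree $e'\le d$, not containing $[0:\dots:0:1]$. So its equation has a non-zero coefficient at the $e'$-th power of the last variable, and on $V$
$$z^{e'}+g_1(y)z^{e'-1}+\dots+g_{e'}(y)=0,\qquad\deg g_i\le i.\tag{9.1}$$

**Step 3: the image hypersurface is uniruled.** For $z=\ell$, the image $V'\subset\mathbb K^{j+1}$ of $V$ under $(y,\ell)$ is a hypersurface of degree $\le d$. The map $V\to V'$ is finite, and birational by the choice of $\ell$, so it is an isomorphism over a non-empty open $O\subset V'$. Composing a dominant map $\mathbb K\times W\to V$ as in (3) with $V\to V'$ shows that $V'$ is $\mathbb K$-uniruled. By Theorem A, through each $v'\in O$ there is a non-constant polynomial map $f:\mathbb K\to V'$ of degree at most $D(j+1,d)$ with $f(0)=v'$.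

**Step 4: lift the curves.** On the non-empty open set $f^{-1}(O)$ the map $f$ lifts to $V$. The coordinates $z$ of the lift are rational functions of $t$. By (9.1), with $y=y(t)$, they are integral over $\mathbb K[t]$, hence polynomials. So $f$ lifts to a polynomial map $\tilde f:\mathbb K\to V$, with $\tilde f(0)$ the point over $v'$, and $\tilde f$ is non-constant as $f$ is.

**Step 5: the degree does not grow.** Let $\delta=\max_i\deg y_i(t)$. If $\deg z(t)>\delta$ for a coordinate $z$, then for $i\ge1$
$$\deg\bigl(g_i(y(t))\,z(t)^{e'-i}\bigr)\le i\delta+(e'-i)\deg z(t)<e'\deg z(t),$$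
so the first term of (9.1) cannot cancel, a contradiction. Hence $\deg\tilde f\le\delta\le\deg f\le D(j+1,d)$.

The points of $V$ over $O$ form a non-empty open set, so (2) holds for $V$ with the constant $D(j+1,d)$. Applying this to all components of $X$ gives the bound $\max_{1\le j\le k}D(j+1,d)$. $\blacksquare$
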